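# Foresight and blind play in covering a set by line-null sets

## The guess that looking ahead must help

Fix a separable Banach space $X\neq\{0\}$ over $\mathbb R$ and a Borel set $A\subseteq X$. An opponent hands you dense sets $D_1,D_2,\dots$ in $X$. From each $D_n$ you must pick a nonzero direction $x_n\in D_n$, and then a Borel set $A_n$ that has length zero on every line parallel to $x_n$. You succeed if $A\subseteq\bigcup_nA_n$.

There are two versions of this task. With foresight, you see the whole sequence $(D_n)$ before you answer anything. Blind, you must answer $D_n$ before $D_{n+1}$ is shown, and the opponent may choose $D_{n+1}$ after looking at your answers. Duda and Tsaban, "Games in Banach spaces", arXiv:math/0601556 (2006), contains the conjecture that the two versions are tied together: the opponent has no winning strategy in the blind version if, and only if, you can always succeed with foresight.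

One direction is clear, since an opponent who can beat you when you have foresight can beat you when you are blind. For the other direction the first guess is that the conjecture fails. With foresight the choice of $A_1$ may depend on $D_{1000}$. A blind player has no access to $D_{1000}$, and moreover faces an opponent who adapts. We make the definitions precise and test this guess.

## Line-null sets, the class $\mathbb A$ and the game

We work in ZFC; $\|\cdot\|$ is the norm of $X$ and $\lambda$ is Lebesgue measure on $\mathbb R$.

**Definition ($\mathcal A(x)$).** For $0\ne x\in X$, $\mathcal A(x)$ is the collection of Borel sets $B\subseteq X$ such that $\lambda\{t\in\mathbb R:y+tx\in B\}=0$ for all $y\in X$.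

For example, in $\mathbb R^2$ the vertical axis is in $\mathcal A(e_1)$ and not in $\mathcal A(e_2)$. More generally, a closed subspace $V$ is in $\mathcal A(x)$ whenever $x\notin V$: two different points of $V$ on a line in direction $x$ would give $x\in V$, so each such line meets $V$ in at most one point. Each $\mathcal A(x)$ is closed under Borel subsets, translations and countable unions.

**Definition ($\mathbb A$).** $\mathbb A$ is the collection of Borel sets $A\subseteq X$ such that for each sequence $(D_n)$ of dense subsets of $X$ there are nonzero $x_n\in D_n$ and $A_n\in\mathcal A(x_n)$ with $A\subseteq\bigcup_nA_n$.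

This is the version with foresight. (It is known that $\mathbb A$ is the family of Borel Aronszajn-null sets; we do not use this.) As an example, let $V$ be a proper closed subspace. A dense set $D_1$ is not contained in $V$, so we may pick $x_1\in D_1\setminus V$ and $A_1=V$, then empty sets. So $V\in\mathbb A$.

**Definition (the game).** In inning $n=1,2,\dots$ of $\mathsf G(\mathbb A)$ on $A$, player $\mathbf I$ chooses a dense set $D_n\subseteq X$, and $\mathbf{II}$ responds with a nonzero $x_n\in D_n$ and some $A_n\in\mathcal A(x_n)$. Player $\mathbf{II}$ wins if $A\subseteq\bigcup_nA_n$; otherwise $\mathbf I$ wins. A strategy is a rule giving a player's move in each inning as a function of the previous moves of the play. We write $\mathbf I\not\uparrow\mathsf G(\mathbb A)$ if $\mathbf I$ has no winning strategy.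

The conjecture says: $\mathbf I\not\uparrow\mathsf G(\mathbb A)$ on $A$ if, and only if, $A\in\mathbb A$.

We use Fubini's theorem all the time, in two forms. First, if $S\subseteq X$ is Borel, then $y\mapsto\lambda\{t\in[0,r]:y+tx\in S\}$ is a Borel function on $X$: the set $\{(y,t):y+tx\in S\}$ is Borel in $X\times\mathbb R$, and since $X$ is separable the Borel sets of $X\times \mathbb R$ form the product $\sigma$-algebra. The same holds with $\mathbb R$ in place of $[0,r]$. Second, in a $k$-dimensional space we may choose linear coordinates with a given nonzero vector $c$ as a basis vector. So a Borel set that is null on every line in direction $c$ is Lebesgue null.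

## Lines, subspaces, the plane, countable spans

**Dimension one.** Let $X=\mathbb R$. For every $x\ne0$, $\mathcal A(x)$ is the family of Borel null sets. So $A\in\mathbb A$ means that $A$ is null, and then $\mathbf{II}$ wins in the first inning by playing $A$. Foresight gives nothing.

**Countable unions of easy sets.** Let $A$ be contained in $\bigcup_nV_n$ with $V_n$ proper closed subspaces. In inning $n$, player $\mathbf{II}$ picks $x_n\in D_n\setminus V_n$, which is nonzero because $0\in V_n$, and plays $A_n=V_n$. Again $\mathbf{II}$ wins blind. In particular, let $\dim X=\infty$ and let $A=\operatorname{span}D$ with $D=\{d_1,d_2,\dots\}$ countable and dense. Then $A$ is the union of the closed finite-dimensional subspaces $\operatorname{span}\{d_1,\dots,d_n\}$, so $\mathbf{II}$ wins on this dense set $A$.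

**The plane.** Let $A\subseteq\mathbb R^2$ be a Borel set in $\mathbb A$. Taking all $D_n=\mathbb R^2$ in the definition covers $A$ by countably many null sets, so $A$ is null. Here is how $\mathbf{II}$ wins blind on a null set $A$ in two innings. In inning 1 she takes any nonzero $x_1\in D_1$ and plays the set $E_1$ of points of $A$ that lie on lines in direction $x_1$ meeting $A$ in length zero. This is a legal set. The rest of $A$ lies in $Q_1$, the union of the lines in direction $x_1$ that meet $A$ in positive length. In inning 2 she takes $x_2\in D_2\setminus\mathbb Rx_1$. In the coordinates $(s,t)\mapsto sx_2+tx_1$ we have $Q_1=N\times\mathbb R$, and $\lambda(N)=0$ by Fubini because $A$ is null. Hence every line in direction $x_2$ meets $Q_1$ in a null set, and she plays $Q_1\in\mathcal A(x_2)$.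

In none of these cases does looking ahead help. The procedure for the plane extends to any finite number of directions.

**Lemma 1 (peeling).** Let $e_1,\dots,e_k\in X$ be linearly independent, $F$ their span, and $E\subseteq X$ a Borel set that is $k$-dimensionally Lebesgue null in every coset of $F$. Then $E\subseteq E_1\cup\dots\cup E_k$ with $E_i\in\mathcal A(e_i)$, where $E_i$ depends only on $E,e_1,\dots,e_i$.

*Proof.* Put $Q_0=E$ and, for $1\le i\le k$,
$$E_i=\{p\in Q_{i-1}:\lambda\{t:p+te_i\in Q_{i-1}\}=0\},\qquad Q_i=\{p\in X:\lambda\{t:p+te_i\in Q_{i-1}\}>0\}.\tag{E1}$$
These sets are Borel, and $Q_{i-1}\subseteq E_i\cup Q_i$. If a line in direction $e_i$ contains a point of $E_i$, then $Q_{i-1}\supseteq E_i$ is null on that line; so $E_i\in\mathcal A(e_i)$. By induction $E\subseteq E_1\cup\dots\cup E_k\cup Q_k$, and it remains to see that $Q_k=\emptyset$.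

*Invariance.* $Q_i$ is invariant under translation by $\mathbb Re_1,\dots,\mathbb Re_i$. Indeed, the measure in (E1) does not change if $p$ moves along $e_i$. If $j<i$ and $Q_{i-1}$ is invariant under $\mathbb Re_j$, then $\{t:p+ue_j+te_i\in Q_{i-1}\}=\{t:p+te_i\in Q_{i-1}\}$, so $Q_i$ is invariant under $\mathbb Re_j$ too.

*Nullness.* If $Q_{i-1}$ is null in a coset of $F$, then by Fubini almost every line of this coset in direction $e_i$ meets $Q_{i-1}$ in length zero. Inside the coset, $Q_i$ is the union of the remaining lines, so it is null there.

Thus $Q_k$ is null in every coset of $F$ and invariant under $F$. A coset that meets $Q_k$ would be contained in $Q_k$, which is impossible. So $Q_k=\emptyset$. $\blacksquare$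

If $\dim X=d<\infty$ and $A$ is a Borel null set, $\mathbf{II}$ picks $x_i\in D_i\setminus\operatorname{span}\{x_1,\dots,x_{i-1}\}$ for $i\le d$, which is possible because a dense set is not contained in a proper closed subspace, and plays $E_i$. Since $E_i$ depends only on $A,x_1,\dots,x_i$, this is a strategy, and it wins in $d$ innings.

## Peeling stalls on a countable span

A sensible person now tries to let $\mathbf{II}$ peel forever when $\dim X=\infty$. For every $n$ she has $A\subseteq E_1\cup\dots\cup E_n\cup Q_n$, and hopes that no point of $A$ survives all innings. In Lemma 1 survivors are excluded because $Q_k$ is invariant under the whole space $F$ and null in it. In infinite dimension neither half of this is available at any finite stage, and the hope fails.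

Take $A=\operatorname{span}D$ with $D$ countable and dense, a set on which $\mathbf{II}$ wins. Let $\mathbf I$ play $D$ in every inning. Whatever $x_1\in D$ is chosen, $A$ is invariant under $\mathbb Rx_1$. So a line in direction $x_1$ is either inside $A$ or disjoint from $A$, which gives $E_1=\emptyset$ and $Q_1=A$. By induction $E_n=\emptyset$ and $Q_n=A$ for all $n$. The peeling player plays only empty sets and loses.

To win, $\mathbf{II}$ must first split $A$ into suitable countably many pieces. Membership in $\mathbb A$ does supply a covering of $A$, but only after the whole sequence of directions is known.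

So we do not try to describe a strategy. We show instead that if $\mathbf{II}$ has *no* winning strategy, then there is a concrete obstruction, namely a measure that charges $A$ and gives mass zero to every set $\mathbf{II}$ could legally play against one particular dense set. Such a measure also defeats a player with foresight. Hence the first guess is wrong.

## Cube measures and the equivalence theorem

Let $U_1,U_2,\dots$ be independent and uniform on $[0,1]$, namely the coordinates of $[0,1]^{\mathbb N}$ with product measure $P$.

**Definition (cube measure).** A cube measure is the law $\mu$ of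
$$Z=b+\sum_nr_nU_nx_n,$$
where $b\in X$, $x_n\in X\setminus\{0\}$, $\operatorname{span}\{x_n:n\in\mathbb N\}$ is dense in $X$, $r_n>0$ and $\sum_nr_n\|x_n\|<\infty$.

The series converges uniformly on $[0,1]^{\mathbb N}$, so $Z$ is continuous there. Replacing $x_n$ by $r_nx_n$, which does not change the span, one may take all $r_n=1$. For an example in $\ell^2$, take $b=0$, $x_n=e_n$, $r_n=2^{-n}$: then $\mu$ is the uniform distribution on the box $\prod_n[0,2^{-n}]$. The $x_n$ need not be independent: $b=0$, $x_n=1$, $r_n=2^{-n}$ gives a cube measure on $\mathbb R$ carried by $[0,1]$.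

**Theorem 1.** For a Borel set $A\subseteq X$ the following are equivalent:

1. $A\in\mathbb A$;
2. $\mathbf I\not\uparrow\mathsf G(\mathbb A)$ on $A$;
3. $\mathbf{II}$ has a winning strategy in $\mathsf G(\mathbb A)$ on $A$;
4. $\mu(A)=0$ for every cube measure $\mu$.

The equivalence of (1) and (2) is the conjecture, which is therefore true. Since (2) implies (3), the game is determined for every Borel set $A$.

**Step 1: (3)⇒(2)⇒(1).** This step disposes of the formal implications. The two players cannot both have winning strategies, so (3)⇒(2). If $A\notin\mathbb A$, some sequence $(D_n)$ of dense sets admits no choice of nonzero $x_n\in D_n$ and $A_n\in\mathcal A(x_n)$ with $A\subseteq\bigcup_nA_n$. Then $\mathbf I$ wins by playing $D_n$ in inning $n$, whatever $\mathbf{II}$ does. So (2)⇒(1).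

**Step 2: (1)⇒(4).** This step shows that a cube measure charging $A$ is an obstruction even to a player with foresight. The reason is the following lemma.

**Lemma 2.** Let $\mu$ be a cube measure with data $b,(x_n),(r_n)$. If $0\ne v\in\operatorname{span}\{x_n\}$ and $B\in\mathcal A(v)$, then $\mu(B)=0$.

*Proof.* Assume $r_n=1$ for all $n$. Write $v=\sum_{i\le k}c_ix_i$; then $c=(c_1,\dots,c_k)\ne0$. Freeze the values $u_i\in[0,1]$ for $i>k$, put $w=b+\sum_{i>k}u_ix_i$, and consider the Borel set $E_w=\{u\in\mathbb R^k:w+\sum_{i\le k}u_ix_i\in B\}$. For every $u\in\mathbb R^k$,
$$\lambda\{s:u+sc\in E_w\}=\lambda\Big\{s:\Big(w+\sum_{i\le k}u_ix_i\Big)+sv\in B\Big\}=0,$$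
because $B\in\mathcal A(v)$. So $E_w$ is null on every line of $\mathbb R^k$ in direction $c\ne0$, and hence Lebesgue null in $\mathbb R^k$. Thus, given $(U_i)_{i>k}$, the conditional probability of $Z\in B$ is $0$. Integrating over $(u_i)_{i>k}$ gives $\mu(B)=0$. $\blacksquare$

Only $c\neq0$ in the parameter space $\mathbb R^k$ was needed, so dependence among the $x_i$ does no harm. Now let $A\in\mathbb A$ and let $\mu$ be a cube measure with directions $(x_n)$. Apply the definition of $\mathbb A$ with every $D_n$ equal to the dense set $\operatorname{span}\{x_i\}$. We get $A\subseteq\bigcup_nA_n$ with $A_n\in\mathcal A(v_n)$ and $0\ne v_n\in\operatorname{span}\{x_i\}$. By Lemma 2, $\mu(A)=0$.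

What remains is (4)⇒(3): if $\mathbf{II}$ has no winning strategy on $A$, we must build a cube measure charging $A$.

## The $\sigma$-ideal of sets on which $\mathbf{II}$ wins

**Definition ($\mathcal W$).** $\mathcal W$ is the family of Borel sets $R\subseteq X$ such that $\mathbf{II}$ has a winning strategy in $\mathsf G(\mathbb A)$ on $R$.

Proper closed subspaces belong to $\mathcal W$, and so do all sets treated above on which $\mathbf{II}$ wins. We treat members of $\mathcal W$ as negligible and sets outside $\mathcal W$ as large.

**Step 3: $\mathcal W$ behaves like a family of null sets.** This step justifies throwing away members of $\mathcal W$, and choosing one large piece out of countably many.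

**Lemma 3.** $\mathcal W$ contains $\emptyset$, and is closed under Borel subsets, translations and countable unions.

*Proof.* The first two claims are immediate. To win on $R+y$, let $\mathbf{II}$ follow a winning strategy for $R$ but play $A_n+y\in\mathcal A(x_n)$ wherever that strategy says $A_n$. For unions, let $\sigma_j$ be a winning strategy on $R_j$ for $j\in\mathbb N$, and partition $\mathbb N$ into infinite sets $N_j$. In the innings $n\in N_j$ let $\mathbf{II}$ follow $\sigma_j$, looking only at the moves made in innings from $N_j$. For each $j$ these innings form a full play according to $\sigma_j$, so $R_j\subseteq\bigcup_{n\in N_j}A_n$. Hence $\bigcup_jR_j\subseteq\bigcup_nA_n$. $\blacksquare$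

**Step 4: a large set has a dense set of bad directions.** This step translates "no winning strategy" into something usable in one inning.

**Lemma 4.** If $R$ is Borel and $R\notin\mathcal W$, there is a dense set $D\subseteq X\setminus\{0\}$ such that $R\setminus A_1\notin\mathcal W$ for all $x\in D$ and all $A_1\in\mathcal A(x)$.

*Proof.* Let $G$ be the set of all $x\ne0$ for which some $A_1\in\mathcal A(x)$ satisfies $R\setminus A_1\in\mathcal W$. Suppose every dense set met $G$. Then $\mathbf{II}$ would win on $R$: given $D_1$, she chooses $x_1\in D_1\cap G$ and $A_1\in\mathcal A(x_1)$ with $R\setminus A_1\in\mathcal W$, and from inning 2 on follows a winning strategy for $R\setminus A_1$. This contradicts $R\notin\mathcal W$. So some dense $D'$ misses $G$. Since $X\ne\{0\}$ has no isolated points, $D=D'\setminus\{0\}$ is dense, and it has the required property. $\blacksquare$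

## Base points of segments that lie mostly in a set

We want to build $Z$ one direction at a time, so we look at starting points from which a short random step in direction $x$ lands in a given set with high probability.

**Definition ($\mathrm B_{x,r,\varepsilon}$).** For Borel $S\subseteq X$, $x\ne0$, $r>0$, $\varepsilon\in(0,1)$,
$$\mathrm B_{x,r,\varepsilon}(S)=\{y\in X:\lambda\{t\in[0,r]:y+tx\in S\}>(1-\varepsilon)r\}.$$

If $U$ is uniform on $[0,1]$, then $y\in\mathrm B_{x,r,\varepsilon}(S)$ says exactly that $P(y+rUx\in S)>1-\varepsilon$. For example, in $X=\mathbb R$ with $x=r=1$, $\varepsilon=\frac12$ and $S=[0,1]$, the overlap of $[y,y+1]$ with $[0,1]$ has length $1-|y|$ for $|y|\le1$ and $0$ otherwise; so $\mathrm B_{1,1,1/2}(S)=(-\frac12,\frac12)$.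

The set $\mathrm B_{x,r,\varepsilon}(S)$ is Borel by Fubini, and the operator is monotone. It also has the following property:
$$S^m\uparrow S\quad\text{implies}\quad \mathrm B_{x,r,\varepsilon}(S^m)\uparrow\mathrm B_{x,r,\varepsilon}(S).\tag{E2}$$
Indeed, for fixed $y$ the measures $\lambda\{t\in[0,r]:y+tx\in S^m\}$ increase to $\lambda\{t\in[0,r]:y+tx\in S\}$. If the limit exceeds $(1-\varepsilon)r$ *strictly*, some term already does. With $\ge$ in the definition this could fail.

**Step 5: passing to base points keeps a set large.** This is the step that will be iterated.

**Lemma 5.** Let $S$ be Borel, $S\notin\mathcal W$, let $D$ be as in Lemma 4 for $R=S$, and let $x\in D$, $\varepsilon\in(0,1)$, $\delta>0$. Then there are a rational $r\in(0,\delta)$ and a closed ball $K$ of radius $\delta$ with $K\cap\mathrm B_{x,r,\varepsilon}(S)\notin\mathcal W$.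

*Proof.* For $p\in X$ let $E_p=\{t\in\mathbb R:p+tx\in S\}$. First we remove the part of $S$ that is thin in direction $x$: let $A_1=\{p\in S:\lambda(E_p)=0\}$, a Borel set. If a line in direction $x$ contains a point of $A_1$, then $S\supseteq A_1$ is null on this line. So $A_1\in\mathcal A(x)$, and $S\setminus A_1\notin\mathcal W$ by the choice of $D$.

Next we cover $S\setminus A_1$ by translates of sets of base points. Let $p\in S\setminus A_1$. Then $\lambda(E_p)>0$, and by Lebesgue's density theorem $E_p$ has a density point $s$. Since $\lambda([s,s+r]\setminus E_p)\le\lambda([s-r,s+r]\setminus E_p)=o(r)$ as $r\to0$, we have $\lambda(E_p\cap[s,s+r])>(1-\varepsilon)r$ for all small $r$; fix such a rational $r\in(0,\delta)$. The function $q\mapsto\lambda(E_p\cap[q,q+r])$ is continuous, so there is a rational $q$ with $\lambda(E_p\cap[q,q+r])>(1-\varepsilon)r$. Since $\{t\in[0,r]:(p+qx)+tx\in S\}$ is $E_p\cap[q,q+r]$ shifted by $-q$, this says $p+qx\in\mathrm B_{x,r,\varepsilon}(S)$. Hence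
$$S\setminus A_1\subseteq\bigcup_{q\in\mathbb Q}\ \bigcup_{r\in\mathbb Q\cap(0,\delta)}\big(\mathrm B_{x,r,\varepsilon}(S)-qx\big).$$
The union is countable. If all sets $\mathrm B_{x,r,\varepsilon}(S)$ with rational $r\in(0,\delta)$ were in $\mathcal W$, Lemma 3 would give $S\setminus A_1\in\mathcal W$. So $\mathrm B_{x,r,\varepsilon}(S)\notin\mathcal W$ for some such $r$. Cover the separable space $X$ by countably many closed balls of radius $\delta$; by Lemma 3 again, one of them, $K$, satisfies $K\cap\mathrm B_{x,r,\varepsilon}(S)\notin\mathcal W$. $\blacksquare$

## Closed sets, and why the limit may leave a Borel set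

Suppose $A\notin\mathcal W$ and iterate Lemma 5. We get directions $x_1,x_2,\dots$, lengths $r_n$, balls $K_n$ and operators $T_n(S)=K_n\cap\mathrm B_{x_n,r_n,\varepsilon_n}(S)$ such that all sets $T_n\cdots T_1(A)$ are outside $\mathcal W$, hence nonempty. Note the order: the newest operator is outermost. A point $b_n\in T_n\cdots T_1(A)$ first takes a random step along $x_n$, then along $x_{n-1}$, and so on, and after the step along $x_1$ it is in $A$ with probability at least $\prod_{i\le n}(1-\varepsilon_i)$. Write $Z_n=b_n+\sum_{i\le n}r_iU_ix_i$. If the $r_n$ are small and the balls shrink, then $b_n\to b$ and $Z_n\to Z=b+\sum_ir_iU_ix_i$, and with probability close to $1$ we have $Z_n\in A$ for infinitely many $n$.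

If $A$ is closed, this gives $Z\in A$ on that event, and we are done. By Lemma 3 the same works for a countable union of closed sets, since one of the closed sets is outside $\mathcal W$. For a general Borel set the argument stops exactly here: $Z_n\in A$ infinitely often gives only $Z\in\overline A$. In $\mathbb R$, the irrational numbers $\sqrt2/n$ converge to $0$. The set of irrationals is not a countable union of closed sets either, by the Baire category theorem.

The way past this point is to make $A$ shrink while the construction runs. By the Lusin–Souslin theorems, $A$ is a continuous image of a closed set $F$ of integer sequences. At stage $n$ we bound the $n$th coordinate of the sequence by a number $m_n$. Once all coordinates are bounded we are in a compact set, and the limit cannot escape. The bound $m_n$ must be chosen *after* $n$ operators have been fixed, and deep inside all of them. Property (E2) is what allows this.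

## A cube measure concentrated on a large Borel set

**Proposition 6.** If $A$ is Borel, $A\notin\mathcal W$ and $\eta\in(0,1)$, there is a cube measure $\mu$ with $\mu(A)\ge1-\eta$.

This gives (4)⇒(3): if (3) fails then $A\notin\mathcal W$, and the proposition contradicts (4). So it completes the proof of Theorem 1. Its proof occupies Steps 6 to 10.

**Step 6: coding $A$ by integer sequences.** This step sets up the pieces into which $A$ will be cut. By the Lusin–Souslin theorems (Kechris, *Classical Descriptive Set Theory*, 13.7 and 15.1) there are a closed $F\subseteq\omega^\omega$ and a continuous bijection $\varphi:F\to A$, and since injective continuous images of Borel sets are Borel, the set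
$$A_s=\varphi(\{f\in F:s\subset f\})$$
is Borel for each finite sequence $s$ in $\omega$. Clearly $A_\emptyset=A$ and $A_s=\bigcup_kA_{s^\frown k}$. Let $\varepsilon_n=\eta2^{-n}$; then $\prod_{i\le n}(1-\varepsilon_i)\ge1-\sum_i\varepsilon_i= 1-\eta$ for all $n$. Let $(z_n)$ be a sequence that lists every element of a fixed countable dense subset of $X$ infinitely often.

**Step 7: the recursion.** This step chooses directions, lengths, balls and coordinate bounds together. We choose $x_n\ne0$, $r_n>0$, closed balls $K_n$ and $m_n\in\omega$ for $n\ge1$. With
$$T_n(S)=K_n\cap\mathrm B_{x_n,r_n,\varepsilon_n}(S),\quad\tau_n=\prod_{i\le n}\{0,\dots,m_i\},\quad S_n=\bigcup_{s\in\tau_n}A_s,\quad R_n=T_nT_{n-1}\cdots T_1(S_n),$$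
and $\tau_0=\{\emptyset\}$, $S_0=R_0=A$, we require
$$\|x_n-z_n\|<\tfrac1n,\qquad r_n\|x_n\|\le2^{-n},\qquad K_n\text{ has radius }2^{-n},\qquad R_n\notin\mathcal W.\tag{E3}$$

We have $R_0=A\notin\mathcal W$. Suppose $R_{n-1}\notin\mathcal W$. Lemma 4 for $R_{n-1}$ gives a dense set of nonzero vectors, and we take $x_n$ from it with $\|x_n-z_n\|<1/n$. Lemma 5 with $S=R_{n-1}$, $x=x_n$, $\varepsilon=\varepsilon_n$ and $\delta=2^{-n}\min(1,1/\|x_n\|)$ gives $r_n<\delta$, so $r_n\|x_n\|\le2^{-n}$, and a ball of radius $\delta\le2^{-n}$. Enlarge it to the concentric closed ball $K_n$ of radius $2^{-n}$; the set in Lemma 5 only grows, so it stays outside $\mathcal W$. Thus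
$$T_n(R_{n-1})=T_nT_{n-1}\cdots T_1(S_{n-1})\notin\mathcal W.$$

Now we bound the next coordinate. Put $S^m=\bigcup_{s\in\tau_{n-1}}\bigcup_{k\le m}A_{s^\frown k}$. Since $A_s=\bigcup_kA_{s^\frown k}$, we have $S^m\uparrow S_{n-1}$ as $m\to\infty$. By (E2) each $T_i$ preserves increasing unions (intersecting with $K_i$ does no harm), so
$$T_n\cdots T_1(S^m)\uparrow T_n\cdots T_1(S_{n-1})\notin\mathcal W.$$
If every set on the left were in $\mathcal W$, so would be their union, by Lemma 3. Hence there is $m=:m_n$ with $T_n\cdots T_1(S^{m_n})\notin\mathcal W$. Since $S^{m_n}=S_n$, this says $R_n\notin\mathcal W$, and the recursion goes on.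

**Step 8: the limit is a cube measure.** This step produces $b$ and $\mu$. Each $R_n$ is nonempty because $\emptyset\in\mathcal W$; pick $b_n\in R_n$. The points $b_n$ for different $n$ are chosen independently of one another, and the balls $K_n$ are there to force convergence. Since $A_{s^\frown k}\subseteq A_s$, we have $S_n\subseteq S_{n-1}$, and by monotonicity $R_n\subseteq T_n(R_{n-1})$. So for $n\ge2$ the set of $t\in[0,r_n]$ with $b_n+tx_n\in R_{n-1}$ has positive measure; take one such $t$. Then $b_n+tx_n\in R_{n-1}\subseteq K_{n-1}$, and also $b_{n-1}\in K_{n-1}$. Hence
$$\|b_n-b_{n-1}\|\le r_n\|x_n\|+2\cdot2^{-(n-1)}\le2^{-n}+2\cdot2^{-(n-1)}.$$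
So $(b_n)$ is Cauchy, and $b_n\to b$ for some $b\in X$. Put
$$Z_n=b_n+\sum_{i\le n}r_iU_ix_i,\qquad Z=b+\sum_ir_iU_ix_i.$$
The series converges absolutely since $r_i\|x_i\|\le2^{-i}$, and $\|Z-Z_n\|\le\|b-b_n\|+2^{-n}$; so $Z_n\to Z$ everywhere. Each member $d$ of the fixed countable dense set equals $z_n$ for infinitely many $n$, and $\|x_n-z_n\|<1/n$, so $d$ is a limit of a subsequence of $(x_n)$. Hence $\{x_n\}$ is dense in $X$, and so is its span. The law $\mu$ of $Z$ is a cube measure.

**Step 9: $Z_n$ is in $S_n$ with high probability.** This step reads the operators $T_i$ as probabilities. We claim: for every $n\ge 0$ and every Borel $S$,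
$$y\in T_n\cdots T_1(S)\quad\text{implies}\quad P\Big(y+\sum_{i\le n}r_iU_ix_i\in S\Big)\ge\prod_{i\le n}(1-\varepsilon_i).\tag{E4}$$
For $n=0$ this is trivial. For $n\ge1$ put $Q=T_{n-1}\cdots T_1(S)$. Since $y\in T_n(Q)$, the set $J=\{u\in[0,1]:y+r_nux_n\in Q\}$ has $\lambda(J)>1-\varepsilon_n$. For $u\in J$ the induction hypothesis applies to the point $y+r_nux_n\in Q$. By independence and Fubini,
$$P\Big(y+\sum_{i\le n}r_iU_ix_i\in S\Big)\ge\int_JP\Big(y+r_nux_n+\sum_{i<n}r_iU_ix_i\in S\Big)\,du\ge(1-\varepsilon_n)\prod_{i<n}(1-\varepsilon_i).$$
This proves (E4). Applied to $y=b_n\in R_n$ and $S=S_n$ it gives $P(Z_n\in S_n)\ge1-\eta$ for all $n$. By Fatou's lemma (applied to the complements), the event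
$$\Omega'=\{Z_n\in S_n\text{ for infinitely many }n\}$$
satisfies $P(\Omega')\ge\limsup_nP(Z_n\in S_n)\ge1-\eta$.

**Step 10: on $\Omega'$ the limit is in $A$.** This step uses the bounds $m_n$ to keep $Z$ inside $A$. Fix an outcome in $\Omega'$. For infinitely many $n$ we have $Z_n\in A_s$ for some $s\in\tau_n$, that is, $Z_n=\varphi(f_n)$ with $f_n\in F$ and $f_n(i-1)\le m_i$ for $1\le i\le n$. For each fixed $i$, the number $f_n(i-1)$ lies in the finite set $\{0,\dots,m_i\}$ for all these $n\ge i$. By a diagonal argument there is a subsequence along which every coordinate is eventually constant, so $f_n\to f$ in $\omega^\omega$ along it. Since $F$ is closed, $f\in F$. By continuity of $\varphi$, along this subsequence $\varphi(f)=\lim\varphi(f_n)=\lim Z_n=Z$. So $Z=\varphi(f)\in A$.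

Therefore $\mu(A)=P(Z\in A)\ge P(\Omega')\ge1-\eta$. This proves Proposition 6 and Theorem 1. $\blacksquare$

The construction uses only the failure of $\mathbf{II}$; no strategy of $\mathbf I$ appears in it. One for $\mathbf I$ comes out at the end, and it is of a very simple kind.

## Constant strategies for $\mathbf I$

**Theorem 2 (strong dichotomy).** For Borel $A\subseteq X$ exactly one of the following holds:

- (a) $\mathbf{II}$ has a winning strategy in $\mathsf G(\mathbb A)$ on $A$;
- (b) for every $\eta\in(0,1)$ there are a single countable dense set $D$ and a Borel probability measure $\mu$ on $X$ with $\mu(A)\ge1-\eta$ such that, if $\mathbf I$ plays $D$ in every inning, every set $A_n$ that $\mathbf{II}$ can legally play is $\mu$-null. In particular $\mathbf I$ wins with this constant strategy, and would still win if $\mathbf{II}$ were allowed countably many pairs $(x,A')$ with $0\ne x\in D$, $A'\in\mathcal A(x)$ per inning.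

*Proof.* Suppose (a) fails. Take $\mu$ from Proposition 6 and let $D$ be the set of rational linear combinations of its directions; it is countable, and dense because the span is dense. A legal answer to $D$ is a set in $\mathcal A(v)$ with $0\ne v\in D$, and it is $\mu$-null by Lemma 2. Countably many such sets have $\mu$-null union and cannot cover $A$, since $\mu(A)>0$; this also covers countably many pairs per inning. So (b) holds. Since (b) gives $\mathbf I$ a winning strategy, (a) and (b) exclude each other. $\blacksquare$

## Coverings along a prescribed sequence of directions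

**Theorem 3.** For Borel $A\subseteq X$, statements (1)–(4) of Theorem 1 are equivalent to

(5) for every sequence $(x_n)$ of nonzero vectors with dense span there are $A_n\in\mathcal A(x_n)$ with $A\subseteq\bigcup_nA_n$.

*Proof.* (5)⇒(1). Let $(D_n)$ be dense sets and $(z_n)$ as in Step 6. Choose $0\ne x_n\in D_n$ with $\|x_n-z_n\|<1/n$. As in Step 8, $\{x_n\}$ is dense, so (5) applies to it and gives the sets $A_n$.

(1)⇒(5). Let $(x_n)$ be nonzero vectors with dense span, and apply (1) with every $D_n$ equal to the set of rational linear combinations of the $x_i$. Then $A\subseteq\bigcup_nA_n'$ with $A_n'\in\mathcal A(v_n)$ and $0\ne v_n\in\operatorname{span}\{x_i\}$. The task is to pass from the directions $v_n$ to the directions $x_i$, and Lemma 1 does it. Fix $n$ and choose linearly independent $e_1,\dots,e_k$ among the $x_i$ with $v_n\in F=\operatorname{span}\{e_1,\dots,e_k\}$. In each coset of $F$ the set $A_n'$ is null on every line in direction $v_n\in F$, so it is null there by Fubini. By Lemma 1, $A_n'$ is covered by finitely many sets, each of which is in $\mathcal A(x_i)$ for some $i$. Doing this for all $n$ covers $A$ by countably many such sets.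 Assign each of them to one index $i$ with that property, and let $A_i$ be the union of the sets assigned to $i$. Since $\mathcal A(x_i)$ is closed under countable unions, $A_i\in\mathcal A(x_i)$, and $A\subseteq\bigcup_iA_i$. $\blacksquare$

## Analytic sets by reflection

A set in a Polish space is analytic ($\mathbf\Sigma^1_1$) if it is a continuous image of a Polish space or empty, and coanalytic ($\mathbf\Pi^1_1$) if its complement is analytic. Analytic sets are universally measurable. A property $\Phi$ of subsets of $X$ is called $\mathbf\Pi^1_1$ on $\mathbf\Sigma^1_1$ if for every Polish $Y$ and every analytic $C\subseteq Y\times X$ the set $\{y:C_y\text{ has }\Phi\}$ is coanalytic, where $C_y=\{x:(y,x)\in C\}$. For example, "being empty" is such a property, because $\{y:C_y=\emptyset\}$ is the complement of a projection of $C$. We quote two textbook facts from Kechris. The theorem of Kondô–Tugué (29.26) implies that for analytic $C\subseteq Y\times X$ the set of pairs $(y,\mu)$, with $\mu$ a Borel probability measure on $X$ and $\mu(C_y)>0$, is analytic. The First Reflection Theorem (35.10) says that if $\Phi$ is $\mathbf\Pi^1_1$ on $\mathbf\Sigma^1_1$ and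 an analytic set $A$ has $\Phi$, then some Borel $A^*\supseteq A$ has $\Phi$.

**Theorem 4.** For analytic $A\subseteq X$ (with the definition of $\mathbb A$ and of the game read verbatim for $A$), statements (1)–(4) of Theorem 1 are equivalent.

*Proof.* The proofs of (3)⇒(2)⇒(1) did not use that $A$ is Borel. For (1)⇒(4), Step 2 covers $A$ by countably many Borel $\mu$-null sets. Now assume (4). The plan is to enlarge $A$ to a Borel set that still satisfies (4).

Let $\Pi$ be the set of all $p=(b,(x_n))\in X\times(X\setminus\{0\})^{\mathbb N}$ with $\sum\|x_n\|<\infty$ and $\operatorname{span}\{x_n\}$ dense. It is Borel: density of the span says that for every $d$ in a countable dense set and every rational $\epsilon>0$ some rational linear combination of the $x_n$ is within $\epsilon$ of $d$, and for each combination this is an open condition. For $p\in\Pi$ let $\mu_p$ be the cube measure with these data and $r_n=1$; every cube measure arises in this way. For bounded continuous $g$, the function $(p,u)\mapsto g(b+\sum_nu_nx_n)$ is Borel on $\Pi\times[0,1]^{\mathbb N}$ as a limit of continuous functions, so $p\mapsto\int g\,d\mu_p$ is Borel by Fubini. Hence $p\mapsto\mu_p$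 is Borel.

Let $Y$ be Polish and $C\subseteq Y\times X$ analytic. By Kondô–Tugué and the Borel map $p\mapsto\mu_p$, the set $\{(y,p)\in Y\times\Pi:\mu_p(C_y)>0\}$ is analytic. So is its projection to $Y$, and the complement $\{y:\mu_p(C_y)=0\text{ for all }p\in\Pi\}$ is coanalytic. Thus "null for all cube measures" is $\mathbf\Pi^1_1$ on $\mathbf\Sigma^1_1$. By (4), $A$ has this property, so the First Reflection Theorem gives a Borel $A^*\supseteq A$ that is null for all cube measures. By Theorem 1, $\mathbf{II}$ has a winning strategy on $A^*$, hence on $A$. $\blacksquare$

## Counting innings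

**Theorem 5.**

- (i) If $\dim X=d<\infty$ and $A$ is a Borel Lebesgue-null set (equivalently $A\in\mathbb A$), $\mathbf{II}$ has a strategy that guarantees $A\subseteq A_1\cup\dots\cup A_d$. The number $d$ cannot be lowered uniformly in $A$.
- (ii) If $\dim X=\infty$, there is a Borel $A\in\mathbb A$ and a constant strategy of $\mathbf I$ against which $A\not\subseteq A_1\cup\dots\cup A_n$ for every $n$ in every play.

*Proof.* (i) The strategy for a null set $A$ was given after Lemma 1: pick $x_i\in D_i\setminus\operatorname{span}\{x_1,\dots,x_{i-1}\}$ and play the set $E_i$ of Lemma 1 for $E=A$, $e_j=x_j$, $F=X$. In particular a null Borel set satisfies (3) of Theorem 1, hence $A\in\mathbb A$. Conversely, if $A\in\mathbb A$, take every $D_n$ equal to $X$; the resulting sets $A_n$ are null by Fubini, so $A$ is null.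

For sharpness, identify $X$ with $\mathbb R^d$ and let $A$ be the union of all proper subspaces of $\mathbb R^d$ spanned by rational vectors. This is a countable union of closed null sets, hence a null Borel set. Let $\mathbf I$ always play $\mathbb Q^d$. If $d=1$, then $A=\{0\}$ is not covered by the empty union. If $d\ge2$, let $V=\operatorname{span}\{x_1,\dots,x_{d-1}\}$ after $d-1$ innings. Then $V\subseteq A$ and $\dim V\ge1$. For $i\le d-1$ we have $0\ne x_i\in V$ and $A_i\in\mathcal A(x_i)$, so $A_i\cap V$ is null in $V$ by Fubini. So $V\not\subseteq A_1\cup\dots\cup A_{d-1}$, and hence $A\not\subseteq A_1\cup\dots\cup A_{d-1}$.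

(ii) Let $D$ be a countable dense set and $A=\operatorname{span}D$. We saw that $A$ is a countable union of proper closed subspaces and that $\mathbf{II}$ wins on it; so $A\in\mathbb A$. Let $\mathbf I$ always play $D$. After $n\ge1$ innings, $V=\operatorname{span}\{x_1,\dots,x_n\}\subseteq A$ has finite dimension at least $1$, and each $A_i\cap V$ with $i\le n$ is null in $V$ as before. So $A\not\subseteq A_1\cup\dots\cup A_n$. $\blacksquare$
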